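# Box dimension of the graph of a prevalent continuous map

## The theorem

Throughout, $(K,\rho)$ is a nonempty compact metric space, $d\ge 1$ is an integer, and $C(K,\mathbb R^d)$ is the Banach space of continuous maps $f\colon K\to\mathbb R^d$ with the maximum norm. (If $K=\emptyset$, all graphs are empty and there is nothing to prove.) We write $\#V\in\{0,1,\dots,\infty\}$ for cardinality and $\log$ for the natural logarithm. Dimensions may be $+\infty$.

For $0<r\le 1$ put
$$Q_r=\inf\Big\{\sum_i\min(\#V_i,\,r^{-d}) : \{V_i\}\text{ a finite cover of }K\text{ by nonempty subsets of }K\text{ with } \operatorname{diam}V_i\le r\Big\},$$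
and call such covers *admissible* for $Q_r$. Let
$$\underline q=\liminf_{r\to0+}\frac{\log Q_r}{-\log r},\qquad \overline q=\limsup_{r\to0+}\frac{\log Q_r}{-\log r}.$$

**Theorem 1.**

1. For every bounded function $g\colon K\to\mathbb R^d$, continuous or not, $\underline{\dim}_B\operatorname{graph}(g)\le\underline q$ and $\overline{\dim}_B\operatorname{graph}(g)\le\overline q$.
2. For a prevalent $f\in C(K,\mathbb R^d)$, $\underline{\dim}_B\operatorname{graph}(f)=\underline q$ and $\overline{\dim}_B\operatorname{graph}(f)=\overline q$.

Hence for a prevalent $f$, simultaneously for $\dim=\underline{\dim}_B$ and $\dim=\overline{\dim}_B$,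
$$\dim\operatorname{graph}(f)=\max_{g\in C(K,\mathbb R^d)}\dim\operatorname{graph}(g).$$

In plain words: is the graph of a "random" continuous map as large as the graph of any continuous map can be? The theorem says yes, for both box dimensions. One prevalent set of maps serves both, the supremum is attained on it, and the common value is read off from $K$ and $d$ through $Q_r$.

The question is posed in Richárd Balka, "Dimensions of graphs of prevalent continuous maps", arXiv:1503.00865 (2015). Two known results surround it. Hyde et al. prove that for a generic $f$, in the sense of Baire category, $\overline{\dim}_B\operatorname{graph}(f)$ equals the supremum of $\overline{\dim}_B\operatorname{graph}(g)$ over $g\in C(K,\mathbb R^d)$. Balka proves that if $K$ is uncountable with finitely many isolated points, then for a prevalent $f$ one has $\dim\operatorname{graph}(f)=\dim K+d$ for both box dimensions; this formula fails in general when $K$ may have infinitely many isolated points. Neither result is used below.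

## Prevalence, graphs and covering numbers

**Definition (shy, prevalent).** Let $G$ be an abelian Polish group. A set $A\subset G$ is *shy* (or Haar null) if there are a Borel set $B\supset A$ and a Borel probability measure $\mu$ on $G$ with $\mu(B+x)=0$ for all $x\in G$. The complement of a shy set is *prevalent*. A property holds for a prevalent $x$ if it holds for all $x$ in some prevalent set.

We use $G=C(K,\mathbb R^d)$ under addition. It is a separable Banach space because $K$ is compact metric. A prevalent set is never empty: otherwise $G$ itself would be shy, forcing $B=G$, but $\mu(G)=1$.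

To prove that a Borel set $\mathcal G$ is prevalent we may look for a random element $X$ of $G$ such that $f+X\in\mathcal G$ almost surely for *every* fixed $f\in G$. Indeed, let $\mu$ be the law of $X$ and $B=G\setminus\mathcal G$. Then $\mu(B+x)=\mathbb P(X-x\in B)=0$ for every $x$, by the hypothesis with $f=-x$.

*Example.* Let $p\ne q$ be points of $K$. The closed set $B=\{f: f(p)=f(q)\}$ is shy. Choose $g\in C(K,\mathbb R^d)$ with $g(p)=e_1=(1,0,\dots,0)$ and $g(q)=0$, and let $X=tg$ with $t$ uniform on $[0,1]$. Then $f+X\in B$ means $te_1=f(q)-f(p)$, which at most one $t$ satisfies. So a prevalent $f$ separates $p$ from $q$. The proof of Theorem 1 is a quantitative version of this, for many pairs and all scales at once.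

**Definition (graph).** $\operatorname{graph}(f)=\{(x,f(x)):x\in K\}\subset K\times\mathbb R^d$, where the distance between $(x,u)$ and $(y,v)$ is $\big(\rho(x,y)^2+|u-v|^2\big)^{1/2}$.

**Definition (box dimensions).** For a totally bounded metric space $Y$ let $N_r(Y)$ be the least number of sets of diameter at most $r$ needed to cover $Y$. Then
$$\underline{\dim}_B Y=\liminf_{r\to0+}\frac{\log N_r(Y)}{-\log r},\qquad \overline{\dim}_B Y=\limsup_{r\to0+}\frac{\log N_r(Y)}{-\log r},$$
with $\dim\emptyset=-1$.

Note that $N_r(Y)$ does not increase when $r$ increases. From probability we need Markov's inequality and the first Borel–Cantelli lemma.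

## The price $Q_r$ of covering $K$, with three small cases

Read $Q_r$ as a price. We cut $K$ into pieces $V$ of diameter at most $r$. The graph of a bounded function over $V$ can be covered in two ways: point by point, with $\#V$ sets, or by filling the whole column over $V$ with about $r^{-d}$ cubes. The price of $V$ is the cheaper of the two, and $Q_r$ is the smallest total price.

By compactness $1\le Q_r<\infty$. Also, if $r'<r\le1$ then $Q_r\le Q_{r'}$: a cover admissible for $r'$ is admissible for $r$, and $r^{-d}\le r'^{-d}$, so no term gets dearer.

**Finite $K$.** If $r\le 1$ is smaller than all distances between distinct points, every admissible set is a singleton with price $1$. So $Q_r=\#K$ and $\underline q=\overline q=0$. Indeed every graph over $K$ is a finite set.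

**The interval $K=[0,1]$.** Cutting into at most $1/r+1$ intervals of length at most $r$ gives $Q_r\le r^{-d}(1/r+1)\le 2r^{-d-1}$. Conversely, take any admissible cover. Its finite members contain only finitely many points, so the closures of its infinite members cover $[0,1]$ up to finitely many points. Their union is closed, so they cover all of $[0,1]$. Each closure lies in an interval of length at most $r$, so there are at least $1/r$ infinite members, each with price $r^{-d}$. Thus $Q_r\ge r^{-d-1}$ and $\underline q=\overline q=d+1$, which is $\dim K+d$.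

**The sequence $K=\{0\}\cup\{1/m:m\ge1\}$, with $d=1$.** Take $K\cap[0,r]$ as one piece, with price at most $1/r$. The points $1/m>r$ number fewer than $1/r$; take them as singletons. So $Q_r\le 2/r$. On the other side, a finite cover of an infinite set has an infinite member, with price $1/r$. Hence $1/r\le Q_r\le 2/r$ and $\underline q=\overline q=1$.

The last case refutes the natural guess $\dim K+d$. Here $\dim K=\tfrac12$ for both box dimensions (Example A below, with $\alpha=1$), so the guess would be $\tfrac32$, while by Theorem 1 no bounded function on $K$ has a graph of dimension above $1$. The guess assumes that the whole column over each piece can be filled, which requires about $r^{-d}$ points in the piece. Isolated points may be too sparse for that. The $\min$ in $Q_r$ accounts for this.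

## The upper bound for all bounded functions

**Step 1.** *This step proves part 1, by making the two ways of covering precise.*

Let $g\colon K\to[-R,R]^d$ with $R>0$, let $0<r\le1$, and let $\{V_i\}$ be admissible for $Q_r$. Fix $i$. The graph over $V_i$ is covered by $\#V_i$ singletons. Alternatively, cover $[-R,R]^d$ by at most
$$\Big(\frac{2R}{r}+1\Big)^d\le\Big(\frac{2R+1}{r}\Big)^d$$
cubes $T$ of side $r$ (here $r\le 1$ was used). The sets $V_i\times T$ cover the graph over $V_i$, and each has diameter at most $(r^2+dr^2)^{1/2}=\sqrt{d+1}\,r$. So the graph over $V_i$ needs at most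
$$\min\big(\#V_i,(2R+1)^dr^{-d}\big)\le(2R+1)^d\min(\#V_i,r^{-d})$$
sets of diameter at most $\sqrt{d+1}\,r$; the inequality holds because $(2R+1)^d\ge1$. Sum over $i$ and take the infimum over admissible covers:
$$N_{\sqrt{d+1}\,r}(\operatorname{graph}(g))\le(2R+1)^d\,Q_r\qquad(0<r\le1).\tag{1}$$
For small $r$, take logarithms and divide by $-\log(\sqrt{d+1}\,r)>0$:
$$\frac{\log N_{\sqrt{d+1}\,r}(\operatorname{graph}(g))}{-\log(\sqrt{d+1}\,r)}\le\frac{-\log r}{-\log(\sqrt{d+1}\,r)}\cdot\Big(\frac{d\log(2R+1)}{-\log r}+\frac{\log Q_r}{-\log r}\Big).$$
The first factor tends to $1$ and the first term in the bracket to $0$. As $r\to0+$, the scale $\sqrt{d+1}\,r$ runs through all small scales. Taking $\liminf$ and $\limsup$ gives part 1, also when a limit is $+\infty$.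

## Counting close pairs, and a net that fails

For the lower bound we must show that a typical graph needs about $Q_r$ sets at scale $r$. To do so we watch the graph over a finite set $F\subset K$ with $M$ points. Suppose $N$ sets of diameter at most $r$ cover the graph, and assign each $p\in F$ to one of them containing $(p,f(p))$. If $c_1,\dots,c_N$ are the resulting counts, then $\sum_j c_j=M$. Two points assigned to the same set have graph points at distance at most $r$, so $\sum_j c_j^2$ is at most the number $Z$ of ordered pairs $(p,q)\in F\times F$ with $\rho(p,q)^2+|f(p)-f(q)|^2\le r^2$. By Cauchy–Schwarz,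
$$M^2=\Big(\sum_{j=1}^N c_j\Big)^2\le N\sum_{j=1}^N c_j^2\le N\,Z.\tag{2}$$
So $N\ge M/(Z/M)$, and we want $Z$ to be not much larger than $M$, the contribution of the diagonal. If random noise of size about $1$ moves the values at distinct points independently, a pair with $\rho(p,q)\le r$ is counted with probability about $r^d$. Thus $Z$ will be comparable to $M$ if each point of $F$ has at most $L=r^{-d}$ points of $F$ within distance $r$. And $M$ must be comparable to $Q$ at a comparable scale.

How should we choose $F$? A sensible first try is to take a maximal set $S\subset K$ with pairwise distances $>r$, cut $K$ into cells by assigning each point to a nearest element of $S$, and choose $\min(\#V,L)$ points from each cell $V$. These cells have diameter at most $2r$, so for $2r\le1$ the total number of chosen points is at least $Q_{2r}$. The size is right, but the condition on neighbours can fail.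

*The hedgehog.* Let $K$ consist of $\nu$ segments of length $0.6\,r$ glued at one end, the centre, with the path metric: points at distances $u,v$ from the centre have distance $u+v$ if they lie on different arms and $|u-v|$ if they lie on the same arm. The tips have pairwise distances $1.2\,r>r$, and each point is within $0.6\,r$ of the tip of its arm. So the tips form a maximal set $S$, and the cells are the arms. The recipe asks for $L$ points from each arm and permits choosing them all within $r/2$ of the centre. Then all $\nu L$ chosen points are mutually within distance $r$, and each has $\nu L$ neighbours instead of $L$. The loss is real: the chosen points form one set of diameter at most $r$, so by the covering argument of Step 1 the graph of any $g\colon K\to[-R,R]^d$ over them is covered by $(2R+1)^dL$ sets of diameter at most $\sqrt{d+1}\,r$. The chosen points cannot witness $\nu L$.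

Nothing bounds $\nu$. Gluing at their centres hedgehogs with $\nu_n$ arms of length $0.6\cdot 2^{-n}$, $n\ge1$, gives one compact space, whatever the integers $\nu_n\ge1$ are, because each hedgehog is compact and their diameters tend to $0$.

The remedy is to place the clusters of chosen points more than $r$ apart. This forces us to omit parts of $K$, and we must see that the omission is affordable. The key is that the omitted parts lie in balls of radius $4r$ around the clusters, and such a ball costs no more than one column, that is, at most $L$, when priced at scale $8r$. The loss is then a factor $8$ in the scale, which box dimension ignores, and not a multiplicity such as $\nu$. In the hedgehog, with $8r\le 1$, one cluster of $L$ points suffices: the whole space has diameter at most $1.2\,r$, so $Q_{8r}\le(8r)^{-d}\le L$.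

## Heavy points, light points and the test sets $F_n$

Write $r_n=2^{-n}$ for $n\ge1$, and let $B(x,s)$ and $U(x,s)$ be the closed and open balls.

**Step 2.** *This step produces, at each scale $r_n$, a finite set with few neighbours and with about $Q$ points.* Fix $n\ge1$ and put $r=r_n$ and $L=r^{-d}=2^{nd}\in\mathbb N$.

**Claim.** There is a nonempty finite set $F_n\subset K$ such that, with $M_n=\#F_n$,

* (a) for each $p\in F_n$, $\#\{q\in F_n:\rho(p,q)\le r\}\le L$;
* (b) $M_n\le Q_r$, and $Q_{8r}\le M_n$ whenever $8r\le1$.

**Construction.** Call $x\in K$ *heavy* if $\#B(x,r)\ge L$, and *light* otherwise. Let $\{x_1,\dots,x_h\}$ be a maximal set of heavy points with pairwise distances $>3r$. It is finite by compactness, and $h=0$ is allowed. Choose $E_i\subset B(x_i,r)$ with $\#E_i=L$, which is possible because $x_i$ is heavy. Let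
$$F'=K\setminus\bigcup_{i=1}^hU(x_i,4r),\qquad F_n=F'\cup\bigcup_{i=1}^hE_i.$$

We check that $F'$ is finite. By maximality every heavy point is within $3r$ of some $x_i$, so it is not in $F'$; thus all points of $F'$ are light. If $y$ is light, then $B(y,r)$ is finite, so $y$ is an isolated point of $K$. The set $F'$ is closed in $K$, hence compact, and consists of isolated points, so it is finite.

**Separation.** If $p\in E_i$ and $q\in E_j$ with $i\ne j$, then $\rho(p,q)\ge\rho(x_i,x_j)-2r>3r-2r=r$. If $p\in E_i$ and $q\in F'$, then $\rho(p,q)\ge\rho(x_i,q)-r\ge4r-r>r$. In particular the sets $F',E_1,\dots,E_h$ are pairwise disjoint, so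
$$M_n=hL+\#F'.$$
Also $M_n\ge1$: if $h=0$, then $F'=K\neq\emptyset$.

**Proof of (a).** If $p\in E_i$, then by separation only points of $E_i$ can be within $r$ of $p$, and $\#E_i=L$. If $p\in F'$, then $p$ is light, so $\#B(p,r)<L$.

**Proof of (b).** Let $\{V_j\}$ be admissible for $Q_r$. If $V_j\cap F_n$ contains a point $p$, then all points of $V_j\cap F_n$ are within $r$ of $p$, because $\operatorname{diam}V_j\le r$; so $\#(V_j\cap F_n)\le L$ by (a). Hence $\#(V_j\cap F_n)\le\min(\#V_j,L)$ for every $j$. Summing, $M_n\le\sum_j\min(\#V_j,L)$. Taking the infimum gives $M_n\le Q_r$.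

Now let $8r\le1$. The balls $U(x_i,4r)$ and the singletons of $F'$ cover $K$. They are nonempty and have diameter at most $8r$, so they are admissible for $Q_{8r}$. A ball has price at most $(8r)^{-d}\le L$, a singleton has price $1$. Hence $Q_{8r}\le h(8r)^{-d}+\#F'\le hL+\#F'=M_n$. $\square$

*A worked case.* Let $K=\{0\}\cup\{1/m:m\ge1\}$, $d=1$, $n=2$, so $r=\tfrac14$ and $L=4$. The ball $B(1,\tfrac14)$ contains only $1$, and $B(\tfrac12,\tfrac14)=\{\tfrac14,\tfrac13,\tfrac12\}$ has three points, so $1$ and $\tfrac12$ are light. The ball $B(\tfrac13,\tfrac14)=K\cap[\tfrac1{12},\tfrac7{12}]$ consists of $\tfrac12,\tfrac13,\dots,\tfrac1{12}$, which is eleven points, so $\tfrac13$ is heavy. For $x=0$ and $x=\tfrac1m$ with $m\ge4$ the ball contains $K\cap[0,\tfrac14]$ if $x\in\{0,\tfrac14\}$, and in every case infinitely many points near $0$, so these points are heavy. All heavy points lie in $[0,\tfrac13]$, so no two are more than $\tfrac34$ apart and $h=1$. Take $x_1=0$ and $E_1=\{\tfrac14,\tfrac15,\tfrac16,\tfrac17\}$. Then $F'$ consists of the points at distance at least $1$ from $0$, so $F'=\{1\}$ and $M_2=5$.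 The points $\tfrac12$ and $\tfrac13$ are among those omitted.

For comparison, $Q_{1/4}=7$. The cover $K\cap[0,\tfrac14],\{\tfrac13\},\{\tfrac12\},\{1\}$ has price $4+3$. Conversely, any admissible cover has an infinite member; its closure contains $0$, so it lies in $[0,\tfrac14]$, and its price is $4$. The members containing $\tfrac13$, $\tfrac12$ or $1$ are different from it. The point $1$ is at distance at least $\tfrac12$ from the others, so its member is $\{1\}$, with price $1$; the points $\tfrac13,\tfrac12$ cost at least $2$, whether they are in one member or in two. The total is at least $7$, in agreement with $M_2\le Q_{1/4}$.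

## Noise at every scale

**Step 3.** *This step builds one random function $X$ which, added to any $f$, makes the number of close pairs over $F_n$ almost as small as $M_n$ for all large $n$. This yields the prevalent set.*

**The random function.** Let $a_n=n^{-2}$. For each $n$ choose continuous functions $\varphi_{n,p}\colon K\to[0,1]$, $p\in F_n$, with $\varphi_{n,p}(p)=1$, such that the sets $\{\varphi_{n,p}>0\}$ and $\{\varphi_{n,q}>0\}$ are disjoint for distinct $p,q\in F_n$. For instance, if $M_n\ge2$ let $\delta$ be the least distance between distinct points of $F_n$ and put $\varphi_{n,p}(x)=\max(0,1-2\rho(x,p)/\delta)$. It is positive exactly when $\rho(x,p)<\delta/2$, so disjointness follows from the triangle inequality. If $M_n=1$ put $\varphi_{n,p}=1$.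

Let $\xi_{n,p}$ ($n\ge1$, $p\in F_n$) be independent random vectors, with $\xi_{n,p}$ uniform on $[0,a_n]^d$, and put
$$X_n=\sum_{p\in F_n}\xi_{n,p}\,\varphi_{n,p},\qquad X=\sum_{n\ge1}X_n.$$
At each $x\in K$ at most one term of $X_n(x)$ is nonzero, so $\|X_n\|\le\sqrt d\,a_n=\sqrt d\,n^{-2}$, and the series converges uniformly. The partial sums depend continuously on finitely many $\xi_{n,p}$, so they are random elements of the separable Banach space $C(K,\mathbb R^d)$, and so is their limit $X$. Let $\mu$ be the law of $X$, a Borel probability measure.

The sizes $a_n$ serve two purposes: they are summable, so the series converges, and they decay only polynomially in $n$, whereas $r_n=2^{-n}$. The factor lost below is therefore a power of $n$, that is, of $\log(1/r_n)$.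

**The good set.** For $f\in C(K,\mathbb R^d)$ put
$$Z_n(f)=\#\{(p,q)\in F_n\times F_n:\ \rho(p,q)^2+|f(p)-f(q)|^2\le r_n^2\},$$
$$\mathcal G=\{f:\ Z_n(f)\le2^{d+1}n^{2d+2}M_n\text{ for all but finitely many }n\}.$$
For fixed $(p,q)$ the condition in $Z_n$ defines a closed subset of $C(K,\mathbb R^d)$. So $Z_n$ is a finite sum of indicators of closed sets, hence Borel, and $\mathcal G$ is Borel.

**Claim.** $\mathcal G$ is prevalent.

*Proof.* Fix $f\in C(K,\mathbb R^d)$ and $n$. Write $f+X=H+X_n$ with $H=f+\sum_{m\ne n}X_m$. Then $H$ is a function of the $\xi_{m,\cdot}$ with $m\neq n$, so it is independent of $(\xi_{n,p})_{p\in F_n}$. Since $\varphi_{n,p}(p)=1$ and $\varphi_{n,q}(p)=0$ for $q\in F_n\setminus\{p\}$,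
$$(f+X)(p)=H(p)+\xi_{n,p}\qquad(p\in F_n).$$

Let $p\ne q$ in $F_n$. The vector $\xi_{n,p}$ is independent of the pair $(H,\xi_{n,q})$; condition on that pair. The event $|(f+X)(p)-(f+X)(q)|\le r_n$ says that $\xi_{n,p}$ lies in the ball of radius $r_n$ about the point $H(q)+\xi_{n,q}-H(p)$, which is now fixed. This ball lies in a cube of side $2r_n$, and $\xi_{n,p}$ has density at most $a_n^{-d}$. So the conditional probability is at most $(2r_n/a_n)^d$, and by Fubini the unconditional one is too.

A pair counted in $Z_n$ has $\rho(p,q)\le r_n$. By (a) there are at most $M_nL=M_nr_n^{-d}$ ordered pairs with this property. The diagonal pairs contribute $M_n$. Hence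
$$\mathbb E\,Z_n(f+X)\le M_n+M_n\,r_n^{-d}\Big(\frac{2r_n}{a_n}\Big)^d=M_n(1+2^dn^{2d})\le2^{d+1}n^{2d}M_n.\tag{3}$$
The powers of $r_n$ cancel, and this is why (a) was wanted with $L=r_n^{-d}$. By Markov's inequality,
$$\mathbb P\big(Z_n(f+X)>2^{d+1}n^{2d+2}M_n\big)\le\frac{2^{d+1}n^{2d}M_n}{2^{d+1}n^{2d+2}M_n}=n^{-2}.$$
Since $\sum n^{-2}<\infty$, the Borel–Cantelli lemma gives $f+X\in\mathcal G$ almost surely.

Let $B=C(K,\mathbb R^d)\setminus\mathcal G$, a Borel set. For every $x\in C(K,\mathbb R^d)$, the above with $f=-x$ gives $\mu(B+x)=\mathbb P(X-x\in B)=0$. So $B$ is shy and $\mathcal G$ is prevalent. $\square$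

## From few close pairs to many covering sets

**Step 4.** *This step shows that every $f\in\mathcal G$ has a graph of the required size at all small scales, and finishes the proof.*

Let $f\in\mathcal G$, and let $N=N_{r_n}(\operatorname{graph}(f))$. Apply (2) with $F=F_n$, $r=r_n$ and $Z=Z_n(f)$: $M_n^2\le N\,Z_n(f)$. For all large $n$ we have $Z_n(f)\le2^{d+1}n^{2d+2}M_n$ and $8r_n\le1$, so by (b)
$$N_{r_n}(\operatorname{graph}(f))\ \ge\ \frac{M_n}{2^{d+1}n^{2d+2}}\ \ge\ \frac{Q_{8r_n}}{2^{d+1}n^{2d+2}}.\tag{4}$$

Now pass from the scales $r_n$ to all scales. Given a small $r>0$, choose $n$ with $2^{-n-1}<r\le2^{-n}$. Then: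

* $r\le r_n$, so $N_r(\operatorname{graph}(f))\ge N_{r_n}(\operatorname{graph}(f))$;
* $8r_n<16r$, so $Q_{8r_n}\ge Q_{16r}$ by monotonicity, provided $16r\le1$;
* $r\le2^{-n}$, so $n\le\log_2(1/r)$.

Hence for each $f\in\mathcal G$ there is $r_0(f)\in(0,1/16]$ with
$$N_r(\operatorname{graph}(f))\ \ge\ \frac{Q_{16r}}{2^{d+1}(\log_2(1/r))^{2d+2}}\qquad(0<r\le r_0(f)).\tag{5}$$
Take logarithms and divide by $-\log r$. For $r<1/16$,
$$\frac{\log N_r(\operatorname{graph}(f))}{-\log r}\ge\frac{-\log(16r)}{-\log r}\cdot\frac{\log Q_{16r}}{-\log(16r)}-\frac{(d+1)\log2+(2d+2)\log\log_2(1/r)}{-\log r}.$$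
The factor $-\log(16r)/(-\log r)$ tends to $1$, and the last term tends to $0$ because $\log\log(1/r)/\log(1/r)\to0$. Taking $\liminf$ and $\limsup$,
$$\underline{\dim}_B\operatorname{graph}(f)\ge\underline q,\qquad\overline{\dim}_B\operatorname{graph}(f)\ge\overline q\qquad(f\in\mathcal G).$$
A continuous $f$ on the compact space $K$ is bounded, so part 1 gives the reverse inequalities. This proves part 2.

For the last statement of Theorem 1, let $(\dim,q)$ be either of the two choices. By part 1, $\dim\operatorname{graph}(g)\le q$ for every $g\in C(K,\mathbb R^d)$. Every $f\in\mathcal G$ has $\dim\operatorname{graph}(f)=q$, and $\mathcal G\neq\emptyset$ because prevalent sets are nonempty. So the maximum over $g$ exists, equals $q$, and is attained at each $f\in\mathcal G$. $\blacksquare$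

## Maximality scale by scale

Inequalities (1) and (5) hold at every small scale, before any limit is taken. Combining them compares a prevalent graph with every bounded graph directly.

**Theorem 2.** For a prevalent $f$ there is $r_0(f)\in(0,1/16]$ such that for every $R>0$, every $g\colon K\to[-R,R]^d$ and every $0<r\le r_0(f)$,
$$N_{16\sqrt{d+1}\,r}(\operatorname{graph}(g))\le(2R+1)^d\,2^{d+1}\,(\log_2(1/r))^{2d+2}\,N_r(\operatorname{graph}(f)).$$

*Proof.* Let $f\in\mathcal G$, with $r_0(f)$ from (5), and let $0<r\le r_0(f)$. Since $16r\le1$, we may apply (1) with $16r$ in place of $r$: the left side is at most $(2R+1)^dQ_{16r}$. By (5), $Q_{16r}\le2^{d+1}(\log_2(1/r))^{2d+2}N_r(\operatorname{graph}(f))$. $\blacksquare$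

## Comparison with $\dim K+d$

How far is $q$ from the naive guess $\dim K+d$? Isolated points are what can spoil it, so we compare $K$ with the set $K'$ of its non-isolated points. If $K$ is infinite, then $K'\ne\emptyset$ by compactness.

**Theorem 3.** Let $K$ be infinite and let $K'\neq\emptyset$ be its set of non-isolated points. Let $(\dim,q)$ be $(\underline{\dim}_B,\underline q)$ or $(\overline{\dim}_B,\overline q)$. Then the prevalent value $q$ satisfies
$$\max\{\dim K,\ \dim K'+d\}\ \le\ q\ \le\ \dim K+d .$$
In particular $q=\dim K+d$ whenever $\dim K'=\dim K$.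

*Proof.* Let $0<r\le1$. We show
$$\max\{N_r(K),\,r^{-d}N_r(K')\}\le Q_r\le r^{-d}N_r(K).\tag{6}$$

*Right inequality.* Cover $K$ by $N_r(K)$ nonempty subsets of diameter at most $r$. Each has price at most $r^{-d}$.

*Left inequality.* Let $\{V_i\}$ be admissible for $Q_r$. Every $V_i$ is nonempty, so its price is at least $1$, and the total price is at least the number of sets, hence at least $N_r(K)$. Next let $x\in K'$. Every neighbourhood of $x$ is infinite. For each $k\ge1$ the ball $B(x,1/k)$ is covered by the finitely many $V_i$, so some $V_i$ has infinitely many points in it. One index $i$ occurs for infinitely many $k$; this $V_i$ is infinite and has $x$ in its closure. So the closures of the infinite members cover $K'$. They have diameter at most $r$, so there are at least $N_r(K')$ infinite members, each with price $r^{-d}$. The total price is at least $r^{-d}N_r(K')$. Taking the infimum over covers gives (6).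

Now take logarithms in (6), divide by $-\log r$ (for $r<1$), and take $\liminf$ or $\limsup$. A factor $r^{-d}$ adds exactly $d$. $\blacksquare$

Theorem 3 contains the result of Balka quoted at the start. If $K$ is uncountable with finitely many isolated points, then $K\setminus K'$ is finite and $K'\neq\emptyset$, and $N_r(K)\le N_r(K')+\#(K\setminus K')\le\big(1+\#(K\setminus K')\big)N_r(K')$. So $\dim K'=\dim K$ and $q=\dim K+d$.

## Two countable compact sets with equal dimensions and different values

For general $K$ the prevalent value is not a function of $d$, $\dim K$ and $\dim K'$. For each $t\in(0,1)$, Example A with $\alpha=\frac1t-1$ and Example B give compact sets $K_A,K_B\subset[0,1]$ such that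

* $K_A'=K_B'=\{0\}$, and both sets have lower and upper box dimension $t$;
* the prevalent values, for both choices of $\dim$, are $\max\{d,(d+1)t\}$ for $K_A$ and $d+t$ for $K_B$.

These values differ, since $d<d+t$ and $(d+1)t=dt+t<d+t$.

**Example A.** Let $\alpha>0$ and $K=\{0\}\cup\{m^{-\alpha}:m\ge1\}$. Then $\underline{\dim}_BK=\overline{\dim}_BK=\frac1{1+\alpha}$, and for a prevalent $f\in C(K,\mathbb R^d)$,
$$\underline{\dim}_B\operatorname{graph}(f)=\overline{\dim}_B\operatorname{graph}(f)=\max\Big\{d,\ \frac{d+1}{1+\alpha}\Big\}.$$

*Proof.* The plan is to cut $K$ at a point $x_0$: to the left we use columns, to the right single points. The same computation with $e=0$ gives $\dim K$, and with $e=d$ it gives $q$.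

Let $0<r<1$, let $e\in\{0,d\}$, and put
$$s=\frac{e+1}{1+\alpha},\qquad x_0=r^{\alpha s},\qquad m_0=\lfloor r^{-s}\rfloor\ge1.$$
Then $x_0^{-1/\alpha}=r^{-s}$, and $e+1-\alpha s=(e+1)\big(1-\tfrac{\alpha}{1+\alpha}\big)=s$.

(i) The set $K\cap[0,x_0]$ is covered by at most $x_0/r+1$ sets of diameter at most $r$. The set $K\cap(x_0,1]$ has at most $r^{-s}$ points, since $m^{-\alpha}>x_0$ means $m<x_0^{-1/\alpha}=r^{-s}$. Moreover $r^{-e}x_0/r=r^{\alpha s-e-1}=r^{-s}$.

(ii) By the mean value theorem, for $m+1\le m_0$,
$$m^{-\alpha}-(m+1)^{-\alpha}\ge\alpha(m+1)^{-1-\alpha}\ge\alpha m_0^{-1-\alpha}\ge\alpha r^{s(1+\alpha)}=\alpha r^{e+1}.$$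
So consecutive points of $P=\{m^{-\alpha}:1\le m\le m_0\}$ have gaps at least $\alpha r^{e+1}$, and a set of diameter at most $r$ contains at most $1+\alpha^{-1}r^{-e}\le(1+\alpha^{-1})r^{-e}$ points of $P$.

*Dimension of $K$.* Let $e=0$, so $s=\frac1{1+\alpha}$. By (i), $N_r(K)\le x_0/r+1+r^{-s}=2r^{-s}+1$. By (ii), $N_r(K)\ge m_0/(1+\alpha^{-1})$, and $m_0\ge\frac12r^{-s}$. So both box dimensions of $K$ equal $s$.

*Prevalent value.* Let $e=d$, so $s=\frac{d+1}{1+\alpha}$. By (i), using nonempty pieces of $K\cap[0,x_0]$ at price at most $r^{-d}$ and singletons at price $1$,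
$$Q_r\le r^{-d}\Big(\frac{x_0}r+1\Big)+r^{-s}=2r^{-s}+r^{-d},$$
so $\overline q\le\max\{d,s\}$. Theorem 3 with $K'=\{0\}$ gives $\underline q\ge d$. Finally, for every $V\subset K$ of diameter at most $r$, (ii) gives $r^{-d}\ge(1+\alpha^{-1})^{-1}\#(V\cap P)$, and trivially $\#V\ge(1+\alpha^{-1})^{-1}\#(V\cap P)$. So
$$\min(\#V,r^{-d})\ge(1+\alpha^{-1})^{-1}\,\#(V\cap P).$$
Summing over an admissible cover, $Q_r\ge(1+\alpha^{-1})^{-1}m_0\ge\frac12(1+\alpha^{-1})^{-1}r^{-s}$, so $\underline q\ge s$. Hence $\underline q=\overline q=\max\{d,s\}$. Apply Theorem 1. $\blacksquare$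

If $\alpha d<1$, then $\frac{d+1}{1+\alpha}>d$, so the prevalent value is $\frac{d+1}{1+\alpha}$. It lies strictly between $\max\{\dim K,\dim K'+d\}=d$ and $\dim K+d=d+\frac1{1+\alpha}$. So both bounds in Theorem 3 can be strict simultaneously.

**Example B.** Let $t\in(0,1)$. There is a compact set $K\subset[0,1]$ with $K'=\{0\}$, $\underline{\dim}_BK=\overline{\dim}_BK=t$ and $\underline q=\overline q=d+t$.

*Proof.* The idea is to let a sequence of finite sets shrink to $0$, so slowly that at scale $\beta^m$ the $m$-th one still meets almost as many pieces as a Cantor set of dimension $t$ does, with enough points in each piece to fill a column.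

*Construction.* Let $\beta=2^{-1/t}\in(0,\frac12)$, so $\beta^{-t}=2$. Let $C\subset[0,1]$ be the Cantor set with $C=\beta C\cup(\beta C+1-\beta)$. For $m\ge0$, $C$ lies in the union of its $2^m$ level-$m$ basic intervals. These have length $\beta^m$, and each contains infinitely many points of $C$. For $m\ge1$, two distinct ones are separated by a gap created at some level $k\le m$, so their distance is at least $(1-2\beta)\beta^{k-1}\ge(1-2\beta)\beta^{m-1}\ge(1-2\beta)\beta^m$. For $l\le m$, exactly $2^{m-l}$ of them lie in $[0,\beta^l]$, the leftmost level-$l$ interval.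

For $m\ge1$ let $l_m=\lfloor\sqrt m\rfloor\le m$. Form the finite set $A_m$ by choosing exactly $\lceil\beta^{-md}\rceil$ points of $C$ in each of the $2^{m-l_m}$ level-$m$ basic intervals contained in $[0,\beta^{l_m}]$. Let
$$K=\{0\}\cup\bigcup_{m\ge1}A_m\subset C.$$

*Compactness and $K'$.* For $\varepsilon>0$ only finitely many $m$ have $\beta^{l_m}\ge\varepsilon$, because $\beta^{l_m}\to0$. Since $A_m\subset[0,\beta^{l_m}]$, the set $K\cap[\varepsilon,1]$ is finite. As $0\in K$, the set $K$ is compact and $K'\subset\{0\}$. Since $\#A_m\ge\lceil\beta^{-md}\rceil\ge2$, each $A_m$ contains a point of $(0,\beta^{l_m}]$. So $0$ is not isolated, and $K'=\{0\}$.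

*Upper bounds.* The level-$m$ intervals give $N_{\beta^m}(K)\le2^m=\beta^{-mt}$ for all $m\ge0$. If $\beta^{m+1}<r\le\beta^m$, then $N_r(K)\le N_{\beta^{m+1}}(K)\le2\beta^{-mt}\le2r^{-t}$. So $\overline{\dim}_BK\le t$, and $\overline q\le d+t$ by Theorem 3.

*Lower bounds.* Let $c=(1-2\beta)/2\in(0,1)$ and $r=c\beta^m$ with $m\ge1$. Let $V\subset K$ with $\operatorname{diam}V\le r$. Since $r<(1-2\beta)\beta^m$, $V$ meets at most one level-$m$ basic interval. So
$$\#(V\cap A_m)\le\lceil\beta^{-md}\rceil\le2\beta^{-md}\le2r^{-d},$$
where the last inequality holds because $r\le\beta^m$. Hence $\min(\#V,r^{-d})\ge\frac12\#(V\cap A_m)$. Summing over an admissible cover,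
$$Q_{c\beta^m}\ \ge\ \tfrac12\#A_m\ \ge\ \tfrac12\,2^{m-l_m}\beta^{-md}=\tfrac12\,2^{-l_m}\,\beta^{-m(d+t)} .$$
Given $0<r\le c\beta$, choose $m\ge1$ with $c\beta^{m+1}<r\le c\beta^m$. Then $Q_r\ge Q_{c\beta^m}$ by monotonicity, and $-\log r\le(m+1)\log(1/\beta)+\log(1/c)$. Since $\log Q_r\ge0$,
$$\frac{\log Q_r}{-\log r}\ge\frac{m(d+t)\log(1/\beta)-(l_m+1)\log2}{(m+1)\log(1/\beta)+\log(1/c)}.$$
(Where the numerator is negative this is trivial.) As $r\to0+$ we have $m\to\infty$ and $l_m/m\to0$, so the right side tends to $d+t$. Hence $\underline q\ge d+t$, and with the upper bound $\underline q=\overline q=d+t$.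

Finally, Theorem 3 gives $\underline{\dim}_BK\ge\underline q-d=t$. Together with $\overline{\dim}_BK\le t$ this gives $\underline{\dim}_BK=\overline{\dim}_BK=t$. $\blacksquare$
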